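\title{Principal subspaces of standard modules and affine Schubert varieties}

\begin{abstract}
Let $L(\Lambda)$ be a standard module of level $k\ge1$ for $\widehat{\mathfrak{sl}}(n+1)$, with highest weight vector $v_\Lambda$, and let $\bar{\mathfrak n}=\mathfrak n\otimes\mathbb C[t,t^{-1}]$. We prove that the annihilator of $v_\Lambda$ in $U(\bar{\mathfrak n})$ is the left ideal generated by the nonnegative modes, the truncated coefficients of the $(k+1)$-st powers of the simple root currents, and the powers $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}$. This proves a conjecture posed by Sadowski. A linear functional that vanishes on the expected ideal is viewed as a rational section of a line bundle on the affine Schubert variety of a translation; by normality only the boundary divisors can carry poles, and these are controlled by the powers of $x_\alpha(-1)$ and by the case $n=1$. We also determine an irredundant set of generators and give the corresponding presentation for every untwisted affine Lie algebra.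
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Principal subspaces}
Let $\mathfrak g$ be a complex simple Lie algebra of rank $n$, with Cartan subalgebra $\mathfrak h$, simple roots $\alpha_1,\dots,\alpha_n$, positive roots $\Delta_+$, highest root $\theta$, root lattice $Q$, and invariant form normalized by $(\theta,\theta)=2$. Put $\mathbb N=\{0,1,2,\dots\}$ and $Q_+=\sum_i\mathbb N\alpha_i$. Fix root vectors $x_\alpha\in\mathfrak g_\alpha$ and let $\mathfrak n=\bigoplus_{\alpha\in\Delta_+}\mathfrak g_\alpha$. The untwisted affine Lie algebra is $\widehat{\mathfrak g}=\mathfrak g\otimes\mathbb C[t,t^{-1}]\oplus\mathbb Cc$, where $c$ is central and, with $x(m)=x\otimes t^m$,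
\[
[x(m),y(l)]=[x,y](m+l)+m\,\delta_{m,-l}\,(x,y)\,c .
\]
It contains the subalgebras
\[
\bar{\mathfrak n}=\mathfrak n\otimes\mathbb C[t,t^{-1}]=\bar{\mathfrak n}_-\oplus\bar{\mathfrak n}_+,\qquad
\bar{\mathfrak n}_+=\mathfrak n\otimes\mathbb C[t],\qquad
\bar{\mathfrak n}_-=\mathfrak n\otimes t^{-1}\mathbb C[t^{-1}].
\]
The algebra $U(\bar{\mathfrak n})$ has two gradings: a monomial $x_{\beta_1}(m_1)\cdots x_{\beta_r}(m_r)$ has \emph{charge} $\beta_1+\dots+\beta_r\in Q_+$ and \emph{weight} $-(m_1+\dots+m_r)\in\mathbb Z$. We write $U_\beta$ for the component of charge $\beta$ and $U_{\beta,s}$ for the component of charge $\beta$ and weight $s$.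

Let $\alpha_0^\vee=c-\theta^\vee$ and let $\Lambda_0,\dots,\Lambda_n$ be the fundamental weights, $\Lambda_i(\alpha_j^\vee)=\delta_{ij}$. A dominant integral weight is $\Lambda=k_0\Lambda_0+\dots+k_n\Lambda_n$ with all $k_i\in\mathbb N$; its level is $k=\Lambda(c)$, and we always assume $k\ge1$. Let $L(\Lambda)$ be the standard (integrable highest weight) module with highest weight vector $v_\Lambda$. Its \emph{principal subspace} is $W(\Lambda)=U(\bar{\mathfrak n})v_\Lambda$, and
\[
f_\Lambda\colon U(\bar{\mathfrak n})\to W(\Lambda),\qquad a\mapsto a v_\Lambda ,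
\]
is a surjection of $U(\bar{\mathfrak n})$-modules. To present $W(\Lambda)$ by generators and relations is to find generators of the left ideal $\operatorname{Ker}f_\Lambda$.

\subsection{The expected relations for $\mathfrak{sl}(n+1)$}
Let $\mathfrak g=\mathfrak{sl}(n+1)$. Then $k=k_0+\dots+k_n$, the positive roots are $\alpha=\alpha_i+\dots+\alpha_j$ with $i\le j$, and we put $\langle\alpha,\Lambda\rangle=\Lambda(\alpha^\vee)=k_i+\dots+k_j$. Three kinds of relations hold in $W(\Lambda)$ (Lemma~\ref{lem:inclusion}). First, $\bar{\mathfrak n}_+$ annihilates the highest weight vector. Second, $x_\alpha(-1)$ is the lowering operator of a copy of $\mathfrak{sl}(2)$ for which $v_\Lambda$ is a highest weight vector of weight $k-\langle\alpha,\Lambda\rangle$, so that $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}v_\Lambda=0$. Third, $v_\Lambda$ is annihilated by the finite sums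
\[
R^i_{-1,s}=\sum_{\substack{m_1+\dots+m_{k+1}=-s\\ m_1,\dots,m_{k+1}\le-1}}x_{\alpha_i}(m_1)\cdots x_{\alpha_i}(m_{k+1})\qquad(1\le i\le n,\ s\ge k+1),
\]
the coefficients of $\bigl(\sum_{m\le-1}x_{\alpha_i}(m)\zeta^{-m}\bigr)^{k+1}$ as a series in $\zeta$. For $n=1$ and $\Lambda=\Lambda_0$, with $x_j=x_{\alpha_1}(-j)$, they read
\[
x_1^2,\qquad 2x_1x_2,\qquad 2x_1x_3+x_2^2,\qquad 2x_1x_4+2x_2x_3,\ \dots
\]
These relations generate the left ideal
\[
I_\Lambda=U(\bar{\mathfrak n})\bar{\mathfrak n}_++\sum_{i=1}^n\sum_{s\ge k+1}U(\bar{\mathfrak n})R^i_{-1,s}+\sum_{\alpha\in\Delta_+}U(\bar{\mathfrak n})\,x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}.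
\]
The list is asymmetric: the sums $R$ appear for simple roots only, the powers of $x_\alpha(-1)$ for all positive roots. The sums $R$ for a non-simple root are obtained from those for simple roots by commutators with the $x_{\alpha_l}(0)$ (Remark~\ref{rem:Ralpha}), whereas the powers in general are not. For $n=2$ and $\Lambda=\Lambda_1+\Lambda_2$ the relation $x_{\alpha_1+\alpha_2}(-1)v_\Lambda=0$ has charge $\alpha_1+\alpha_2$, while the other generators outside $\bar{\mathfrak n}_+$ have charges $2\alpha_i$ and $3\alpha_i$ and cannot contribute to that charge. Each generator of $I_\Lambda$ involves a single root $\alpha$. The natural guess is that there is nothing else, that is, that every relation mixing different roots follows from these through the commutation relations of $\bar{\mathfrak n}$.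

\subsection{The conjecture}
The conjecture is phrased in a completion, where the truncation $m_j\le-1$ can be removed and the sums $R$ generate a two-sided ideal that depends only on the level. Give $U(\bar{\mathfrak n})$ the linear topology in which the left ideals $U(\bar{\mathfrak n})(\mathfrak n\otimes t^N\mathbb C[t])$, $N\in\mathbb N$, form a base of neighborhoods of $0$. Let $\widetilde{U_{\beta,s}}$ be the completion of $U_{\beta,s}$ in the induced topology. Then $\widetilde{U(\bar{\mathfrak n})}=\bigoplus_{\beta,s}\widetilde{U_{\beta,s}}$ is an algebra containing $U(\bar{\mathfrak n})$. Let $\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$ be the closure of $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, taken in each component. For $1\le i\le n$ and $s\ge k+1$ put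
\[
R^i_s=\sum_{\substack{m_1+\dots+m_{k+1}=-s\\ m_1,\dots,m_{k+1}\in\mathbb Z}}x_{\alpha_i}(m_1)\cdots x_{\alpha_i}(m_{k+1})\in\widetilde{U_{(k+1)\alpha_i,s}} .
\]
The sum converges: the factors commute, and for each $N$ only finitely many terms have all $m_j<N$. Let $\mathcal J$ be the two-sided ideal of $\widetilde{U(\bar{\mathfrak n})}$ generated by the $R^i_s$, and put
\[
\widetilde{I_\Lambda}=\mathcal J+\sum_{\alpha\in\Delta_+}U(\bar{\mathfrak n})\,x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}.
\]
For subspaces $A,B,C$ of $\widetilde{U(\bar{\mathfrak n})}$, ``$A\equiv B$ modulo $C$'' means $A+C=B+C$.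

\medskip
\noindent\textbf{Conjecture} (\cite{Sadowski}). \emph{Let $\mathfrak g=\mathfrak{sl}(n+1)$. For every dominant integral $\Lambda$ of level $k\ge1$,}
\begin{equation}\label{eq:conj}
\operatorname{Ker}f_\Lambda\equiv\widetilde{I_\Lambda}\quad\text{modulo}\quad\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}.
\end{equation}

\medskip
\noindent The following two results are known.
\begin{itemize}
\item[(K1)] For all $n$ and $\Lambda$, $I_\Lambda\equiv\widetilde{I_\Lambda}$ modulo $\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$.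
\item[(K2)] The congruence \eqref{eq:conj} holds for $n=1$ and $n=2$ with $\Lambda$ arbitrary of level $k\ge1$, and for $n\ge3$ with $\Lambda=\Lambda_i$, $0\le i\le n$.
\end{itemize}
Of (K2) we use only the case $n=1$.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $\mathfrak g=\mathfrak{sl}(n+1)$, $n\ge1$, and let $\Lambda=k_0\Lambda_0+\dots+k_n\Lambda_n$ be dominant integral of level $k\ge1$. Then $\operatorname{Ker}f_\Lambda=I_\Lambda$. Hence, by \textup{(K1)}, the congruence \eqref{eq:conj} holds.
\end{theorem}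

The defining generators of $I_\Lambda$ are redundant. The second theorem says which ones are needed.

\begin{theorem}\label{thm:min}
In the setting of Theorem~\ref{thm:main}, $I_\Lambda$ is generated as a left ideal by $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ and
\begin{itemize}
\item[(a)] $x_\alpha(-1)^{k+1-\langle\alpha,\Lambda\rangle}$ for $\alpha=\alpha_i+\dots+\alpha_j$, $i\le j$, with $k_ik_j>0$;
\item[(b)] $R^i_{-1,s}$, $1\le i\le n$, with $s\ge k+2+k_i$ if $k_i>0$, and $s\ge k+1$ if $k_i=0$.
\end{itemize}
No element of \textup{(a)} or \textup{(b)} can be omitted.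
\end{theorem}

The method works for every simple $\mathfrak g$. Let $\rho$ be the half sum of the positive roots, $r_\alpha$ the reflection in $\alpha$, and $\ell$ the length function of the Weyl group. Put
\[
\nu_\alpha=\frac{2}{(\alpha,\alpha)},\qquad \nu_i=\nu_{\alpha_i},\qquad
\Delta_+^\flat=\{\alpha\in\Delta_+:\ \ell(r_\alpha)=\langle2\rho,\alpha^\vee\rangle-1\},
\]
and for $1\le i\le n$ and $s\ge\nu_ik+1$ let $R^i_{-1,s}=\sum x_{\alpha_i}(m_1)\cdots x_{\alpha_i}(m_{\nu_ik+1})$, the sum over all $m_j\le-1$ with $\sum_jm_j=-s$. For $\mathfrak{sl}(n+1)$ all $\nu_\alpha$ equal $1$, and this is the previous definition.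

\begin{theorem}\label{thm:general}
Let $\mathfrak g$ be any simple Lie algebra and $\Lambda$ dominant integral of level $k\ge1$. Then $\operatorname{Ker}f_\Lambda$ is the left ideal $I^\flat_\Lambda$ of $U(\bar{\mathfrak n})$ generated by $\bar{\mathfrak n}_+$, the elements $x_\alpha(-1)^{\nu_\alpha k+1-\Lambda(\alpha^\vee)}$ for $\alpha\in\Delta_+^\flat$, and the sums $R^i_{-1,s}$ for $1\le i\le n$, $s\ge\nu_ik+1$.
\end{theorem}

Simple roots lie in $\Delta_+^\flat$, since $\ell(r_{\alpha_i})=1$ and $\langle2\rho,\alpha_i^\vee\rangle=2$. For $\mathfrak{sl}(n+1)$ one has $\Delta_+^\flat=\Delta_+$: the reflection in $\alpha_i+\dots+\alpha_j$ is the transposition $(i,\,j+1)$, which has $2(j-i)+1$ inversions, and $\langle2\rho,\alpha^\vee\rangle=2(j-i+1)$. In type $B_2$, with $\alpha_1$ long, both non-simple reflections have length $3$, while $(\alpha_1+2\alpha_2)^\vee=\alpha_1^\vee+\alpha_2^\vee$ and $(\alpha_1+\alpha_2)^\vee=2\alpha_1^\vee+\alpha_2^\vee$ give $\langle2\rho,\alpha^\vee\rangle-1=3$ and $5$; so $\Delta_+^\flat=\Delta_+\setminus\{\alpha_1+\alpha_2\}$.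

We prove Theorem~\ref{thm:general} and obtain Theorem~\ref{thm:main} as a special case; a reader interested in type $A$ only may set $\nu_\alpha=1$ throughout. Section~\ref{sec:rankone} collects the rank-one input. Section~\ref{sec:example} shows the method on a surface. Sections~\ref{sec:schubert} and~\ref{sec:translation} set up the geometry and prove a criterion for a function on the open cell of a Schubert variety to be a matrix coefficient of $L(\Lambda)$. Section~\ref{sec:boundary} determines the boundary divisors, Section~\ref{sec:proof} verifies the criterion, and Section~\ref{sec:min} proves Theorem~\ref{thm:min}, which is independent of the geometry.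

\section{Strings through $v_\Lambda$ and the rank-one case}\label{sec:rankone}

From now until the end of Section~\ref{sec:proof}, $\mathfrak g$ is an arbitrary simple Lie algebra unless stated otherwise.

\subsection{Real roots}
Adjoin the derivation $\partial$ with $[\partial,x(m)]=m\,x(m)$, put $\tilde{\mathfrak g}=\widehat{\mathfrak g}\oplus\mathbb C\partial$, and extend weights $\Lambda$ by $\Lambda(\partial)=0$. Let $\delta$ vanish on $\mathfrak h\oplus\mathbb Cc$ with $\delta(\partial)=1$. The real roots are $\alpha+m\delta$, with $\alpha$ a root of $\mathfrak g$ and $m\in\mathbb Z$; the root space is spanned by $x_\alpha(m)$. Such a root is positive if $m\ge1$, or $m=0$ and $\alpha\in\Delta_+$. The sum of all positive root spaces is $\hat{\mathfrak n}_+=\mathfrak n\oplus\mathfrak g\otimes t\mathbb C[t]$. All roots vanish on $c$.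

For $\alpha\in\Delta_+$ normalize $x_{-\alpha}$ by $[x_\alpha,x_{-\alpha}]=\alpha^\vee$. Invariance of the form gives $2(x_\alpha,x_{-\alpha})=(x_\alpha,[x_{-\alpha},\alpha^\vee])=(\alpha^\vee,\alpha^\vee)=2\nu_\alpha$. Hence for the positive root $\gamma=m\delta-\alpha$, $m\ge1$, the coroot is $\gamma^\vee=[x_{-\alpha}(m),x_\alpha(-m)]=\nu_\alpha mc-\alpha^\vee$, and
\begin{equation}\label{eq:d}
\langle\Lambda,\gamma^\vee\rangle=\nu_\alpha mk-\Lambda(\alpha^\vee).
\end{equation}

We use the following standard properties of $L(\Lambda)$: $\hat{\mathfrak n}_+v_\Lambda=0$; every weight is $\Lambda$ minus a sum of positive roots; real root vectors act locally nilpotently; the weight spaces of the Weyl group conjugates of $\Lambda$ are one-dimensional; and every integrable highest weight module of highest weight $\Lambda$ is isomorphic to $L(\Lambda)$.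

\begin{lemma}\label{lem:string}
Let $\gamma=m\delta-\alpha$ with $\alpha\in\Delta_+$, $m\ge1$, let $e=x_\alpha(-m)$, let $\Lambda'$ be dominant integral, and put $d'=\langle\Lambda',\gamma^\vee\rangle$. Then $d'\ge0$, $e^jv_{\Lambda'}\ne0$ for $0\le j\le d'$, $e^{d'+1}v_{\Lambda'}=0$, and $e^{d'}v_{\Lambda'}$ spans the weight space of weight $r_\gamma\Lambda'=\Lambda'-d'\gamma$.
\end{lemma}

\begin{proof}
The elements $x_{-\alpha}(m),\gamma^\vee,e$ form an $\mathfrak{sl}(2)$-triple, $x_{-\alpha}(m)\in\hat{\mathfrak n}_+$ kills $v_{\Lambda'}$, and $e$ is locally nilpotent. So $v_{\Lambda'}$ generates the irreducible $\mathfrak{sl}(2)$-module of dimension $d'+1$, and $e$ has root $-\gamma$.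
\end{proof}

\subsection{Removing the completion}
The known results are congruences in the completion; we need the case $n=1$ as an equality in $U(\bar{\mathfrak n})$.

\begin{lemma}\label{lem:completion}
Let $A,B$ be subspaces of $U(\bar{\mathfrak n})$ containing $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. If $A\equiv B$ modulo $\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$, then $A=B$.
\end{lemma}

\begin{proof}
Put $C=\widetilde{U(\bar{\mathfrak n})\bar{\mathfrak n}_+}$ and $O=U_{\beta,s}\cap U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. The subspace $O$ is the basic neighborhood of $0$ with $N=0$. So the projection $U_{\beta,s}\to U_{\beta,s}/O$ extends to a continuous map from $\widetilde{U_{\beta,s}}$ to the discrete space $U_{\beta,s}/O$, and this map kills the closure of $O$. Thus an element of $U_{\beta,s}$ in the closure of $O$ lies in $O$, and $C\cap U(\bar{\mathfrak n})=U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. Since $A\subset U(\bar{\mathfrak n})$, we have $(A+C)\cap U(\bar{\mathfrak n})=A+(C\cap U(\bar{\mathfrak n}))=A$, and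 the same holds for $B$.
\end{proof}

With (K1), the lemma shows that for $\mathfrak{sl}(n+1)$ the congruence \eqref{eq:conj} is equivalent to $\operatorname{Ker}f_\Lambda=I_\Lambda$; so Theorem~\ref{thm:main} is exactly the conjecture. With (K2), it gives $\operatorname{Ker}f_\Lambda=I_\Lambda$ for $\mathfrak{sl}(2)$ at every level. We transport this to each simple root. Let $\mathfrak s_i$ be the span of $x_{\alpha_i},\alpha_i^\vee,x_{-\alpha_i}$, and put
\[
\hat{\mathfrak s}_i=\mathfrak s_i\otimes\mathbb C[t,t^{-1}]\oplus\mathbb Cc,\qquad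
\bar{\mathfrak n}^{(i)}=\mathbb Cx_{\alpha_i}\otimes\mathbb C[t,t^{-1}],\qquad
\bar{\mathfrak n}^{(i)}_+=\bar{\mathfrak n}^{(i)}\cap\bar{\mathfrak n}_+ .
\]
Let $I^{(i)}$ be the left ideal of $U(\bar{\mathfrak n}^{(i)})$ generated by $\bar{\mathfrak n}^{(i)}_+$, the sums $R^i_{-1,s}$ $(s\ge\nu_ik+1)$, and $x_{\alpha_i}(-1)^{\nu_ik+1-k_i}$. Since $\alpha_i\in\Delta_+^\flat$, we have $I^{(i)}\subset I^\flat_\Lambda$.

\begin{lemma}\label{lem:rankone}
$\{u\in U(\bar{\mathfrak n}^{(i)}):uv_\Lambda=0\}=I^{(i)}$.
\end{lemma}

\begin{proof}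
Since $(x_{\alpha_i},x_{-\alpha_i})=\nu_i$, the algebra $\hat{\mathfrak s}_i$ is $\widehat{\mathfrak{sl}}(2)$ with canonical central element $\nu_ic$. The module $U(\hat{\mathfrak s}_i)v_\Lambda$, graded by $\partial$, is an integrable highest weight module, and its simple coroots $\nu_ic-\alpha_i^\vee$ and $\alpha_i^\vee$ act on $v_\Lambda$ by $\nu_ik-k_i$ and $k_i$. So it is the standard $\widehat{\mathfrak{sl}}(2)$-module of level $\nu_ik\ge1$ and highest weight $\Lambda^{(i)}=(\nu_ik-k_i)\Lambda_0+k_i\Lambda_1$. Under this identification $I^{(i)}=I_{\Lambda^{(i)}}$ and the left-hand side is $\operatorname{Ker}f_{\Lambda^{(i)}}$. These are congruent by (K1) and (K2), hence equal by Lemma~\ref{lem:completion}.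
\end{proof}

\begin{lemma}\label{lem:inclusion}
$I^\flat_\Lambda\subset\operatorname{Ker}f_\Lambda$. For $\mathfrak g=\mathfrak{sl}(n+1)$, $I^\flat_\Lambda\subset I_\Lambda\subset\operatorname{Ker}f_\Lambda$.
\end{lemma}

\begin{proof}
We have $\bar{\mathfrak n}_+\subset\hat{\mathfrak n}_+$; Lemma~\ref{lem:rankone} gives $R^i_{-1,s}v_\Lambda=0$; and Lemma~\ref{lem:string} with $m=1$ and \eqref{eq:d} give $x_\alpha(-1)^{\nu_\alpha k+1-\Lambda(\alpha^\vee)}v_\Lambda=0$ for every $\alpha\in\Delta_+$. In type $A$ the generators of $I^\flat_\Lambda$ are among those of $I_\Lambda$.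
\end{proof}

Thus Theorem~\ref{thm:main} follows from Theorem~\ref{thm:general}, and what remains is the inclusion $\operatorname{Ker}f_\Lambda\subset I^\flat_\Lambda$.

\section{The method on a surface}\label{sec:example}

Let $\mathfrak g=\mathfrak{sl}(2)$, with $x=x_\alpha$, $h=\alpha^\vee$, $y=x_{-\alpha}$, and $\Lambda=k_0\Lambda_0+k_1\Lambda_1$, $v=v_\Lambda$. Write $x_j=x(-j)$. We look for all relations between the two commuting operators $x_1$ and $x_2$ acting on $v$.

By Lemma~\ref{lem:string} for the roots $\delta-\alpha$ and $2\delta-\alpha$,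
\[
x_1^{k_0+1}v=0,\qquad x_2^{2k_0+k_1+1}v=0 .
\]
Multiplying by $x_1,x_2$ gives consequences of these relations, but there are more, produced by operators of $\widehat{\mathfrak g}$ that preserve $\mathbb C[x_1,x_2]v$. Consider $y(3)$. We have $[y(3),x_2]=-h(1)$, $[y(3),x_1]=-h(2)$, $[h(1),x_2]=2x_1$, and the brackets $[h(1),x_1]$, $[h(2),x_2]$, $[h(2),x_1]$ are multiples of $x(0)$ or $x(1)$, which commute with $x_1,x_2$ and kill $v$. So $h(2)$ kills $\mathbb C[x_1,x_2]v$, $h(1)x_2^lv=2l\,x_1x_2^{l-1}v$, and
\begin{equation}\label{eq:y3}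
y(3)\,x_1^ix_2^jv=-x_1^i\sum_{l=0}^{j-1}x_2^{j-1-l}h(1)x_2^lv=-j(j-1)\,x_1^{i+1}x_2^{j-2}v .
\end{equation}
Applying $y(3)^i$ to $x_2^{2i+j}v$ gives a nonzero multiple of $x_1^ix_2^jv$. Therefore
\begin{equation}\label{eq:exrel}
x_1^ix_2^jv=0\quad\text{if}\quad i>k_0\quad\text{or}\quad 2i+j>2k_0+k_1 .
\end{equation}

Now dualize. For $\xi\in L(\Lambda)^*$ consider the polynomial
\[
F_\xi(a,b)=\xi\bigl(\exp(ax_1+bx_2)v\bigr)=\sum_{i,j}\frac{a^ib^j}{i!\,j!}\,\xi(x_1^ix_2^jv).
\]
The two conditions in \eqref{eq:exrel} are growth conditions along two families of curves in the $(a,b)$-plane: $F_\xi(z,b)$ has degree at most $k_0$ in $z$ for every $b$, and $F_\xi(-uz^2,z)$ has degree at most $2k_0+k_1$ in $z$ for every $u$. Both families have the same origin. The first is $\exp(bx_2)\exp(zx_1)v$. The second is $\exp(u\,y(3))\exp(zx_2)v$, because \eqref{eq:y3} gives $y(3)^rx_2^{l+2r}v=(-x_1)^r\frac{(l+2r)!}{l!}x_2^lv$ and hence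
\begin{equation}\label{eq:parabola}
\exp(u\,y(3))\exp(zx_2)\,v=\sum_{r,l}\frac{(-uz^2x_1)^r}{r!}\,\frac{(zx_2)^l}{l!}\,v=\exp(-uz^2x_1+zx_2)\,v .
\end{equation}
In each case a fixed group element is applied to an $\mathfrak{sl}(2)$-string through $v$, and the degree bound is the length of the string.

The geometry says that these bounds are the only conditions. The $(a,b)$-plane is the open cell of a normal projective surface $Y$, a translate of a Schubert variety; the complement of the cell consists of two curves; as $z\to\infty$, the two families of curves run to dense subsets of these two boundary curves. A polynomial $F(a,b)$ defines a rational section of a line bundle on $Y$, the degree bounds exclude poles along the boundary, and every global section is some $F_\xi$. This is Proposition~\ref{prop:criterion}; see Remark~\ref{rem:example}. For $\Lambda=\Lambda_0$ it can be seen directly: the monomials allowed by \eqref{eq:exrel} are $1,x_1,x_2,x_2^2$, and $v,x_1v,x_2v,x_2^2v$ are nonzero by Lemma~\ref{lem:string} and have distinct weights.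

To prove $\operatorname{Ker}f_\Lambda\subset I_\Lambda$ on $\mathbb C[x_1,x_2]$, take a functional $\varphi$ on $U(\bar{\mathfrak n})$ of a fixed charge that vanishes on $I_\Lambda$, and form $F(a,b)=\varphi(\exp(ax_1+bx_2))$. If $F$ satisfies the two bounds, then $F=F_\xi$ for some $\xi$, so $\varphi(u)=\xi(uv)$ on $\mathbb C[x_1,x_2]$, and $\varphi$ kills the kernel. The first bound holds because $x_1^{k_0+1}\in I_\Lambda$. The second is of a different nature: it came from $y(3)\notin\bar{\mathfrak n}$, which has no evident action on $U(\bar{\mathfrak n})/I_\Lambda$, and it has to be extracted from the sums $R$. For $\Lambda=\Lambda_0$ the monomials with $2i+j>2$ are the multiples of $x_1^2$, $x_1x_2$ and $x_2^3$, and indeed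
\[
x_1x_2=\tfrac12R^1_{-1,3},\qquad x_2^3=x_2R^1_{-1,4}-x_3R^1_{-1,3}.
\]
In general we make no such computation. The point of the proof is that in any rank the boundary divisors are of just these two kinds, and that a divisor of the second kind involves negative root vectors of a \emph{single simple root}, so that Lemma~\ref{lem:rankone} supplies the bound.

\section{Affine Schubert varieties}\label{sec:schubert}

\subsection{The affine Weyl group}
The Weyl group of $\tilde{\mathfrak g}$ is $W_{\mathrm{aff}}=W\ltimes Q^\vee$, where $W$ is the Weyl group and $Q^\vee$ the coroot lattice of $\mathfrak g$. It fixes $\delta$ and acts faithfully on the roots; the translation $t_\mu$, $\mu\in Q^\vee$, acts by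
\[
t_\mu(\alpha+m\delta)=\alpha+(m-\langle\alpha,\mu\rangle)\delta .
\]
The reflection in a real root $\gamma$ is $r_\gamma\eta=\eta-\langle\eta,\gamma^\vee\rangle\gamma$. The length $\ell(w)$ is the number of positive real roots $\gamma$ with $w\gamma<0$. For a positive real root $\gamma$ with $w\gamma<0$ one has $\ell(wr_\gamma)<\ell(w)$, and the Bruhat order is the partial order generated by the relations $wr_\gamma<w$ for such $\gamma$. The elements $v<w$ with $\ell(v)=\ell(w)-1$ are the $wr_\gamma$ of length $\ell(w)-1$ with $\gamma>0$ real and $w\gamma<0$.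

\begin{lemma}\label{lem:length}
Let $y\in W$ and $\mu\in Q^\vee$. For $\beta\in\Delta_+$ put $\varepsilon_\beta=1$ if $y^{-1}\beta<0$ and $\varepsilon_\beta=0$ otherwise. Then $\ell(t_\mu y)=\sum_{\beta\in\Delta_+}|\langle\beta,\mu\rangle-\varepsilon_\beta|$.
\end{lemma}

\begin{proof}
Every real root is $\pm y^{-1}\beta+j\delta$ for a unique sign, $\beta\in\Delta_+$ and $j$. The root $y^{-1}\beta+j\delta$ is positive for $j\ge\varepsilon_\beta$, and its image $\beta+(j-\langle\beta,\mu\rangle)\delta$ is negative for $j\le\langle\beta,\mu\rangle-1$; this gives $\max(0,\langle\beta,\mu\rangle-\varepsilon_\beta)$ roots. The root $-y^{-1}\beta+j\delta$ is positive for $j\ge1-\varepsilon_\beta$, and its image $-\beta+(j+\langle\beta,\mu\rangle)\delta$ is negative for $j\le-\langle\beta,\mu\rangle$; this gives $\max(0,\varepsilon_\beta-\langle\beta,\mu\rangle)$ roots.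
\end{proof}

\subsection{Pro-unipotent groups}
Let $\mathfrak q=\bigoplus_{r\ge1}\mathfrak q_r$ be a graded Lie algebra with finite-dimensional components and $\hat{\mathfrak q}=\prod_r\mathfrak q_r$. The group $\exp\hat{\mathfrak q}$ consists of the symbols $\exp x$, $x\in\hat{\mathfrak q}$, multiplied by the Campbell--Hausdorff series $\exp x\exp y=\exp(x+y+\frac12[x,y]+\cdots)$; each degree receives finitely many terms. All factorizations in this paper come from one lemma.

\begin{lemma}\label{lem:factor}
Let $\mathfrak q=\mathfrak a_1\oplus\dots\oplus\mathfrak a_l$ with graded subspaces $\mathfrak a_j$. Every element of $\exp\hat{\mathfrak q}$ can be written uniquely as $\exp y_1\cdots\exp y_l$ with $y_j\in\hat{\mathfrak a}_j$.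
\end{lemma}

\begin{proof}
Write $\exp y_1\cdots\exp y_l=\exp x$. The component $x_r$ of degree $r$ equals $\sum_j(y_j)_r$ plus a finite combination of brackets of at least two components of the $y_j$, each of which has degree less than $r$. Given $x$, suppose that the components of the $y_j$ of degree less than $r$ have been determined. Then $\sum_j(y_j)_r$ is determined, and since $\mathfrak q_r=\bigoplus_j(\mathfrak a_j)_r$, there is exactly one choice of the $(y_j)_r$.
\end{proof}

\subsection{Schubert varieties and Demazure modules}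
Let $\mathcal G$ be the maximal Kac--Moody group of $\tilde{\mathfrak g}$, with torus $H$ and Borel subgroup $\mathcal B=H\mathcal U$, where $\mathcal U$ is the group $\exp\hat{\mathfrak q}$ for $\mathfrak q=\hat{\mathfrak n}_+$ graded by the height $\operatorname{ht}$ with respect to the simple roots of $\tilde{\mathfrak g}$. The group $\mathcal G$ acts on each standard module $L(\Lambda')$, and $\exp x\in\mathcal U$ acts by the exponential series, which is a finite sum on each vector because the weights are bounded above. For a real root $\eta$ let $\mathcal U_\eta=\exp\tilde{\mathfrak g}_\eta$; let $\mathcal U^-$ be the opposite unipotent subgroup. For $w\in W_{\mathrm{aff}}$ let $\dot w$ be a lift to the normalizer of $H$. Let $o$ be the base point of $\mathcal G/\mathcal B$. The \emph{Schubert cell} of $w$ is $\mathcal B\dot wo=\mathcal U\dot wo$ (the torus fixes $\dot wo$), and the \emph{Schubert variety} $X_w$ is its closure. The \emph{Demazure module} $V_w(\Lambda')=U(\hat{\mathfrak n}_+)\dot wv_{\Lambda'}$ is finite-dimensional and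 $\mathcal U$-stable. The map $\psi_{\Lambda'}\colon go\mapsto\mathbb Cgv_{\Lambda'}$ restricts to a morphism $X_w\to\mathbb P(V_w(\Lambda'))$, and $\mathcal L(\Lambda')=\psi_{\Lambda'}^*\mathcal O(1)$. Concretely, a section of $\mathcal L(\Lambda')$ assigns to a point $go$ a linear form on the line $\mathbb Cgv_{\Lambda'}$, and $\xi\in V_w(\Lambda')^*$ defines a global section by restriction to these lines.

We use the following facts \cite[Chs.~VI--VIII]{KumarBook}, \cite{Kumar87}, \cite{Mathieu}.
\begin{itemize}
\item[(F1)] $X_w$ is an irreducible normal projective variety of dimension $\ell(w)$. For suitable regular $\Lambda'$, the map $\psi_{\Lambda'}$ embeds it as a closed subvariety of $\mathbb P(V_w(\Lambda'))$. The cell $\mathcal U\dot wo$ is open in $X_w$, with complement the union of the $X_v$ over $v<w$, $\ell(v)=\ell(w)-1$.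
\item[(F2)] For every dominant integral $\Lambda$, the map $V_w(\Lambda)^*\to H^0(X_w,\mathcal L(\Lambda))$ is an isomorphism.
\item[(F3)] $\mathcal U\cap\dot v\,\mathcal U^-\dot v^{-1}$ is a finite-dimensional unipotent group whose Lie algebra is spanned by the root vectors of the roots $\eta>0$ with $v^{-1}\eta<0$. It acts simply transitively on $\mathcal U\dot vo$, and the orbit map is an isomorphism of varieties.
\end{itemize}

\section{The variety of a translation and the extension criterion}\label{sec:translation}

A functional on $U(\bar{\mathfrak n})$ can be evaluated on exponentials of elements of $\bar{\mathfrak n}$ only. We therefore want a Schubert variety that, after translation by $\dot w^{-1}$, has $o$ in its open cell and whose open cell is the orbit of a group $\exp\mathfrak m$ with $\mathfrak m\subset\bar{\mathfrak n}_-$. By (F3) this asks for $w$ such that all positive roots made negative by $w$ have the form $m\delta-\alpha$ with $\alpha\in\Delta_+$. Translations by antidominant coweights have this property, and their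 algebras $\mathfrak m$ exhaust $\bar{\mathfrak n}_-$.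

\subsection{The groups}
Fix $\lambda\in Q^\vee$ with $\langle\alpha_i,\lambda\rangle\ge1$ for all $i$, and let $w=t_{-\lambda}$. For $\alpha\in\Delta_+$ we have $w(\pm\alpha+m\delta)=\pm\alpha+(m\pm\langle\alpha,\lambda\rangle)\delta$. So the positive real roots made negative by $w$ form the set
\[
\Phi=\{m\delta-\alpha:\ \alpha\in\Delta_+,\ 1\le m\le\langle\alpha,\lambda\rangle\}.
\]
Let $\mathfrak p=\operatorname{Ad}(\dot w^{-1})\hat{\mathfrak n}_+$. Its roots are the $\eta$ with $w\eta>0$, so
\begin{equation}\label{eq:p}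
\mathfrak p=\operatorname{span}\{x_\alpha(j):j\ge-\langle\alpha,\lambda\rangle\}\oplus\mathfrak h\otimes t\mathbb C[t]\oplus\operatorname{span}\{x_{-\alpha}(j):j>\langle\alpha,\lambda\rangle\},
\end{equation}
with $\alpha$ running over $\Delta_+$. Grade $\mathfrak p$ by giving the root $\eta$ the degree $\operatorname{ht}(w\eta)\ge1$, and let $P=\dot w^{-1}\mathcal U\dot w=\exp\hat{\mathfrak p}$; it acts on each $L(\Lambda')$ by exponential series that are finite on each vector. For $K\in\mathbb N$ put
\begin{gather*}
\mathfrak n_\lambda=\operatorname{span}\{x_\alpha(-m):1\le m\le\langle\alpha,\lambda\rangle\},\qquad \mathfrak p^+=\mathfrak p\cap\hat{\mathfrak n}_+,\\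
\mathfrak n_{\lambda,K}=\operatorname{span}\{x_\alpha(j):-\langle\alpha,\lambda\rangle\le j\le K\operatorname{ht}\alpha\},\qquad
\mathfrak n_{+,K}=\mathfrak n_{\lambda,K}\cap\bar{\mathfrak n}_+ .
\end{gather*}
These are graded subalgebras of $\mathfrak p$, because the bounds $\langle\alpha,\lambda\rangle$ and $K\operatorname{ht}\alpha$ are additive in $\alpha$. The finite-dimensional algebra $\mathfrak n_{\lambda,K}$ is a truncation of $\mathfrak p\cap\bar{\mathfrak n}$; any finite set of root vectors of $\mathfrak p\cap\bar{\mathfrak n}$ lies in it for large $K$. Let $N_\lambda$, $P^+$, $N_{\lambda,K}$, $N_{+,K}$ be the corresponding subgroups of $P$; then $N_{+,K}\subset P^+$. Since $\mathfrak p=\mathfrak n_\lambda\oplus\mathfrak p^+$ and $\mathfrak n_{\lambda,K}=\mathfrak n_\lambda\oplus\mathfrak n_{+,K}$, Lemma~\ref{lem:factor} gives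
\begin{equation}\label{eq:factor}
P=N_\lambda P^+,\qquad N_{\lambda,K}=N_\lambda N_{+,K},\qquad\text{with unique factorizations.}
\end{equation}
For $p\in P$ we write $[p]\in N_\lambda$ for the first factor of $p$ in $P=N_\lambda P^+$.

\subsection{The variety}
Let $Y=\dot w^{-1}X_w$, with the structure of variety transported from $X_w$, and
\[
V=\dot w^{-1}V_w(\Lambda)=U(\mathfrak p)v_\Lambda=U(\mathfrak n_\lambda)v_\Lambda;
\]
the last equality follows from the PBW theorem, $U(\mathfrak p)=U(\mathfrak n_\lambda)U(\mathfrak p^+)$, and $\mathfrak p^+v_\Lambda=0$. Let $\mathcal L$ be the pullback of $\mathcal O(1)$ under $\psi_\Lambda\colon Y\to\mathbb P(V)$. Fix $\Lambda'$ as in (F1) and put $V'=\dot w^{-1}V_w(\Lambda')$. Let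
\[
\Gamma=\{\gamma\in\Phi:\ \ell(wr_\gamma)=\ell(w)-1\},\qquad
\Psi_\gamma=\{\eta\text{ real}:\ w\eta>0,\ r_\gamma\eta<0\}\quad(\gamma\in\Gamma).
\]
Translating (F1)--(F3) by $\dot w^{-1}$ gives the following.
\begin{itemize}
\item[(Y1)] $Y$ is normal and $P$-stable, $V$ and $V'$ are finite-dimensional and $P$-stable, $V^*\cong H^0(Y,\mathcal L)$, and $\psi_{\Lambda'}\colon Y\to\mathbb P(V')$ is a closed embedding.
\item[(Y2)] $P^+$ fixes $v_\Lambda$, $v_{\Lambda'}$ and $o$. Indeed $\mathfrak p^+\subset\hat{\mathfrak n}_+$ kills both vectors, and $\psi_{\Lambda'}$ is injective on $Y$. Hence $po=[p]o$ and $pv_\Lambda=[p]v_\Lambda$ for $p\in P$.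
\item[(Y3)] $Y^\circ=Po$ is open in $Y$, and $g\mapsto go$ is an isomorphism $N_\lambda\to Y^\circ$. This is (F3) for $v=w$: the conjugated group has as roots the negative roots of $\mathfrak p$, which by \eqref{eq:p} are those of $\mathfrak n_\lambda$.
\item[(Y4)] The components of $Y\setminus Y^\circ$ are the prime divisors $D_\gamma=\dot w^{-1}X_{wr_\gamma}$, $\gamma\in\Gamma$. By (F3) for $v=wr_\gamma$, with lift $\dot w\dot r_\gamma$, the set $\Psi_\gamma$ is finite, its root spaces span a subalgebra of $\mathfrak p$, and if $P_\gamma\subset P$ is the corresponding group, then $P_\gamma\dot r_\gamma o$ is open and dense in $D_\gamma$. By Lemma~\ref{lem:factor}, $P_\gamma=\prod_{\eta\in\Psi_\gamma}\mathcal U_\eta$ with the factors in any order.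
\end{itemize}

\subsection{The criterion}
For $\gamma=m\delta-\alpha\in\Gamma$ put $e_\gamma=x_\alpha(-m)\in\mathfrak n_\lambda$ and $d_\gamma=\langle\Lambda,\gamma^\vee\rangle$.

\begin{proposition}\label{prop:criterion}
Let $F$ be a regular function on $N_\lambda$. There is $\xi\in V^*$ with $F(g)=\xi(gv_\Lambda)$ for all $g\in N_\lambda$ if and only if, for all $\gamma\in\Gamma$ and $p\in P_\gamma$,
\begin{equation}\label{eq:bound}
z\mapsto F\bigl([p\exp(ze_\gamma)]\bigr)\ \text{ is a polynomial of degree at most }d_\gamma .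
\end{equation}
\end{proposition}

\begin{proof}
If $F(g)=\xi(gv_\Lambda)$, then by (Y2) and Lemma~\ref{lem:string} the function in \eqref{eq:bound} is $\xi(p\exp(ze_\gamma)v_\Lambda)=\sum_{j=0}^{d_\gamma}\frac{z^j}{j!}\xi(pe_\gamma^jv_\Lambda)$.

Conversely, assume \eqref{eq:bound} and $F\neq0$. Let $\sigma\in V^*$ be the coefficient of $v_\Lambda$ with respect to the weight decomposition. The roots of $\mathfrak n_\lambda$ are negative, so $\sigma(gv_\Lambda)=1$ for $g\in N_\lambda$, and $\sigma$ trivializes $\mathcal L$ on $Y^\circ$. By (Y3), $\sigma_F=F\sigma$ is a regular section of $\mathcal L$ over $Y^\circ$, whose value on the vector $gv_\Lambda$ is $F(g)$. It suffices to extend $\sigma_F$ to $Y$, for then $V^*\cong H^0(Y,\mathcal L)$ provides $\xi$. A normal Noetherian domain is the intersection of its localizations at primes of height one; hence $\sigma_F$ extends as soon as it has no pole along any $D_\gamma$. We have no equations for $Y$ near $D_\gamma$, so we test for a pole along curves that meet $D_\gamma$ in a general point.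 Fix $\gamma$ and write $e=e_\gamma$, $d=d_\gamma$, $d'=\langle\Lambda',\gamma^\vee\rangle$.

\emph{The curves.} For $p\in P_\gamma$ define $c_p\colon\mathbb A^1\to Y$ by $c_p(\tau)=p\exp(\tau^{-1}e)o\in Y^\circ$ for $\tau\ne0$ and $c_p(0)=p\dot r_\gamma o\in D_\gamma$. The vector
\[
\tau^{d'}p\exp(\tau^{-1}e)v_{\Lambda'}=\sum_{j=0}^{d'}\frac{\tau^{d'-j}}{j!}\,pe^jv_{\Lambda'}\in V'
\]
is polynomial in $\tau$. For $\tau\neq0$ it spans $\psi_{\Lambda'}(c_p(\tau))$. At $\tau=0$ its value $pe^{d'}v_{\Lambda'}/d'!$ spans $p\dot r_\gamma\mathbb Cv_{\Lambda'}=\psi_{\Lambda'}(c_p(0))$, because $e^{d'}v_{\Lambda'}$ and $\dot r_\gamma v_{\Lambda'}$ span the same weight space by Lemma~\ref{lem:string}. So $\psi_{\Lambda'}\circ c_p$ is a morphism to $\mathbb P(V')$ with image in the closed subvariety $\psi_{\Lambda'}(Y)$, and $c_p$ is a morphism.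

\emph{The section along a curve.} Let $\xi_0\in V^*$ vanish on all weight spaces except that of weight $r_\gamma\Lambda$, with $\xi_0(e^dv_\Lambda/d!)=1$, and put $\xi_p=\xi_0\circ p^{-1}$. The line over $c_p(0)$ is spanned by $pe^dv_\Lambda$, on which $\xi_p$ is nonzero; so $c_p^*\xi_p$ generates $c_p^*\mathcal L$ near $\tau=0$. For $z=\tau^{-1}$, the line over $c_p(\tau)$ is spanned by $p\exp(ze)v_\Lambda=[p\exp(ze)]v_\Lambda$. On this vector $\xi_p$ takes the value $\xi_0(\exp(ze)v_\Lambda)=z^d$, and $\sigma_F$ takes the value $F([p\exp(ze)])$. Thus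
\[
c_p^*\sigma_F=\tau^{d}\,F\bigl([p\exp(\tau^{-1}e)]\bigr)\cdot c_p^*\xi_p\qquad(\tau\ne0),
\]
and by \eqref{eq:bound} the section $c_p^*\sigma_F$ is regular at $\tau=0$.

\emph{No pole.} Suppose that $\sigma_F$ has a pole of order $r>0$ along $D_\gamma$. Since $Y$ is normal, the local ring of $Y$ along $D_\gamma$ is a discrete valuation ring; let $\pi$ be a uniformizer. In a local trivialization of $\mathcal L$ we have $\sigma_F=\epsilon\pi^{-r}$ with $\epsilon$ a unit of this ring. Removing finitely many closed subsets that do not contain $D_\gamma$, we find an open $\Omega\subset Y$ meeting $D_\gamma$ on which $\mathcal L$ is trivial, $\pi,\epsilon,\epsilon^{-1}$ are regular, and the zero set of $\pi$ is $D_\gamma\cap\Omega$. By (Y4) there is $p\in P_\gamma$ with $c_p(0)\in\Omega$. The function $\pi\circ c_p$, regular near $0$, vanishes at $0$ and at no other point, because $c_p(\tau)\in Y^\circ$ for $\tau\neq0$. So $c_p^*\sigma_F=(\epsilon\circ c_p)(\pi\circ c_p)^{-r}$ has a pole at $0$, a contradiction.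
\end{proof}

\begin{remark}\label{rem:example}
The example of Section~\ref{sec:example} is $\mathfrak g=\mathfrak{sl}(2)$, $\lambda=\alpha^\vee$. Here $\Phi=\{\delta-\alpha,\,2\delta-\alpha\}$ and $\ell(w)=2$; both $wr_\gamma$ have length less than $2$ and are not the identity, so $\Gamma=\Phi$. The real roots of $\mathfrak p$ are $\alpha+j\delta$, $j\ge-2$, and $-\alpha+j\delta$, $j\ge3$, and $r_{m\delta-\alpha}$ exchanges $\alpha+j\delta$ with $-\alpha+(j+2m)\delta$. Hence $\Psi_{\delta-\alpha}=\{\alpha-2\delta\}$ and $\Psi_{2\delta-\alpha}=\{-\alpha+3\delta\}$, which explains the operators $x_2$ and $y(3)$. In the second case $[p\exp(zx_2)]=\exp(-uz^2x_1+zx_2)$ for $p=\exp(u\,y(3))$, by \eqref{eq:parabola} in $L(\Lambda')$, (Y2), (Y3) and the injectivity of $\psi_{\Lambda'}$. So the functions $F_\xi$ are exactly the combinations of the monomials $a^ib^j$ with $i\le k_0$ and $2i+j\le2k_0+k_1$, and \eqref{eq:exrel} lists all relations between $x_1$ and $x_2$ on $v$.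
\end{remark}

\section{The boundary divisors}\label{sec:boundary}

To apply Proposition~\ref{prop:criterion} we need $\Gamma$ and the sets $\Psi_\gamma$. Since $\lambda$ will be taken large in any case, we assume from now on
\begin{equation}\label{eq:deep}
\langle\beta,\lambda\rangle\ge4\quad\text{for all }\beta\in\Delta_+ .
\end{equation}
The constant is chosen to exceed the Cartan integers: $\langle\beta,\alpha^\vee\rangle\le3$ for all roots $\alpha,\beta$ of $\mathfrak g$. The set $\Phi$ grows with $\lambda$, but along each string $m\delta-\alpha$, $1\le m\le\langle\alpha,\lambda\rangle$, only the two ends can give divisors.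

\begin{lemma}\label{lem:Gamma}
Under \eqref{eq:deep},
\[
\Gamma=\{\delta-\alpha:\ \alpha\in\Delta_+^\flat\}\cup\{\langle\alpha_i,\lambda\rangle\delta-\alpha_i:\ 1\le i\le n\}.
\]
\end{lemma}

\begin{proof}
Fix $\alpha\in\Delta_+$, put $M=\langle\alpha,\lambda\rangle$, and let $\gamma=m\delta-\alpha$, $1\le m\le M$. For a root $\beta$ of $\mathfrak g$ we have $\langle\beta,\gamma^\vee\rangle=-\langle\beta,\alpha^\vee\rangle$, since $\beta(c)=0$, and so
\[
r_\gamma\beta=\beta+\langle\beta,\alpha^\vee\rangle(m\delta-\alpha)=r_\alpha\beta+m\langle\beta,\alpha^\vee\rangle\delta=t_{m\alpha^\vee}r_\alpha\beta .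
\]
Thus $r_\gamma=t_{m\alpha^\vee}r_\alpha$ and $wr_\gamma=t_{-\lambda+m\alpha^\vee}r_\alpha$. For $\beta\in\Delta_+$ put $a_\beta=\langle\beta,\lambda\rangle$, and $\chi_\beta=1$ if $r_\alpha\beta<0$, $\chi_\beta=0$ otherwise, so that $\sum_\beta\chi_\beta=\ell(r_\alpha)$. By Lemma~\ref{lem:length}, $\ell(w)=\sum_\beta a_\beta$ and
\[
\ell(w)-\ell(wr_\gamma)=\Theta(m):=\sum_{\beta\in\Delta_+}\Theta_\beta(m),\qquad
\Theta_\beta(m)=a_\beta-\bigl|a_\beta-m\langle\beta,\alpha^\vee\rangle+\chi_\beta\bigr| .
\]
We have $\Theta(m)\ge1$ for all integers $m\in[1,M]$, because $w\gamma<0$, and $\gamma\in\Gamma$ if and only if $\Theta(m)=1$.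

\emph{Interior points.} Each $\Theta_\beta$ is a concave function of the real variable $m$. The summand $\Theta_\alpha(m)=M-|M+1-2m|$ equals $1$ at $m=1$ and $m=M$ and is greater than $1$ for $1<m<M$. Put $\Theta'=\Theta-\Theta_\alpha$, which is concave. For $m=(1-\vartheta)+\vartheta M$ with $0<\vartheta<1$,
\[
\Theta(m)>1+\Theta'(m)\ge(1-\vartheta)(1+\Theta'(1))+\vartheta(1+\Theta'(M))=(1-\vartheta)\Theta(1)+\vartheta\,\Theta(M)\ge1 .
\]

\emph{The end $m=1$.} By \eqref{eq:deep}, $a_\beta-\langle\beta,\alpha^\vee\rangle+\chi_\beta\ge4-3>0$, so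
\[
\Theta(1)=\sum_\beta\bigl(\langle\beta,\alpha^\vee\rangle-\chi_\beta\bigr)=\langle2\rho,\alpha^\vee\rangle-\ell(r_\alpha),
\]
which equals $1$ exactly when $\alpha\in\Delta_+^\flat$.

\emph{The end $m=M$.} Here $a_\beta-M\langle\beta,\alpha^\vee\rangle=\langle r_\alpha\beta,\lambda\rangle$, which is at least $4$ if $\chi_\beta=0$ and at most $-4$ if $\chi_\beta=1$. So $|\langle r_\alpha\beta,\lambda\rangle+\chi_\beta|=|\langle r_\alpha\beta,\lambda\rangle|-\chi_\beta$. As $r_\alpha$ permutes the pairs $\pm\beta$, we have $\sum_\beta|\langle r_\alpha\beta,\lambda\rangle|=\sum_\beta a_\beta$, and $\Theta(M)=\ell(r_\alpha)$. This equals $1$ exactly when $\alpha$ is simple.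
\end{proof}

The two families match the two families of generators of $I^\flat_\Lambda$: one divisor for each power $x_\alpha(-1)^{\nu_\alpha k+1-\Lambda(\alpha^\vee)}$, and one for each simple root. The next lemma finds the roots of $P_\gamma$ that lie outside $\bar{\mathfrak n}$, where a functional on $U(\bar{\mathfrak n})$ cannot be evaluated.

\begin{lemma}\label{lem:Psi}
Assume \eqref{eq:deep}, and call a root $\beta+j\delta$ with $\beta\in\Delta_+$ and $j\ge-\langle\beta,\lambda\rangle$ a root of $\mathfrak p\cap\bar{\mathfrak n}$.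
\begin{itemize}
\item[(i)] If $\gamma=\delta-\alpha\in\Gamma$, every $\eta\in\Psi_\gamma$ is a root of $\mathfrak p\cap\bar{\mathfrak n}$.
\item[(ii)] If $\gamma=M\delta-\alpha_i$ with $M=\langle\alpha_i,\lambda\rangle$, every $\eta\in\Psi_\gamma$ is a root of $\mathfrak p\cap\bar{\mathfrak n}$ or is $-\alpha_i+m\delta$ with $M<m<2M$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:p} the other real roots of $\mathfrak p$ are $\eta=-\beta+m\delta$ with $\beta\in\Delta_+$ and $m>\langle\beta,\lambda\rangle$. A root with positive coefficient of $\delta$ is positive.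

(i) Here $\langle\eta,\gamma^\vee\rangle=\langle\beta,\alpha^\vee\rangle\le3$ and $m\ge5$, so the coefficient of $\delta$ in $r_\gamma\eta$ is $m-\langle\beta,\alpha^\vee\rangle\ge2$, and $\eta\notin\Psi_\gamma$.

(ii) Put $q=\langle\beta,\alpha_i^\vee\rangle$. The coefficient of $\delta$ in $r_\gamma\eta$ is $m-qM$. It is positive if $q\le0$. If $q\ge1$ and $\beta\ne\alpha_i$, then $r_{\alpha_i}\beta=\beta-q\alpha_i\in\Delta_+$, because the simple reflection $r_{\alpha_i}$ permutes $\Delta_+\setminus\{\alpha_i\}$; so $m>\langle\beta,\lambda\rangle=\langle r_{\alpha_i}\beta,\lambda\rangle+qM>qM$, and the coefficient is again positive. If $\beta=\alpha_i$, then $r_\gamma\eta=\alpha_i+(m-2M)\delta$, which is negative exactly when $m<2M$.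
\end{proof}

\section{Proof of Theorems~\ref{thm:general} and~\ref{thm:main}}\label{sec:proof}

By Lemma~\ref{lem:inclusion} we have to show $\operatorname{Ker}f_\Lambda\subset I^\flat_\Lambda$. Both ideals are graded by charge: $I^\flat_\Lambda$ has homogeneous generators, and $f_\Lambda$ maps different charges to different $\mathfrak h$-weights. So it suffices to prove the following. Let $\beta_0\in Q_+$, let $a\in U_{\beta_0}\cap\operatorname{Ker}f_\Lambda$, and let $\varphi$ be a linear functional on $U(\bar{\mathfrak n})$ that vanishes on $I^\flat_\Lambda$ and on $U_\beta$ for all $\beta\ne\beta_0$. Then $\varphi(a)=0$.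

Let $\rho^\vee$ be defined by $\langle\alpha_i,\rho^\vee\rangle=1$; then $2\rho^\vee$ is the sum of the positive coroots and lies in $Q^\vee$. Fix an expression of $a$ as a combination of monomials, and take $\lambda=2N\rho^\vee$ with $N\ge2$ so large that every $x_\alpha(j)$ in this expression has $j\ge-\langle\alpha,\lambda\rangle$. Then \eqref{eq:deep} holds, and $a\in U(\mathfrak n_\lambda\oplus\bar{\mathfrak n}_+)$, where $\mathfrak n_\lambda\oplus\bar{\mathfrak n}_+=\mathfrak p\cap\bar{\mathfrak n}$ is a subalgebra.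

\subsection{The function of a functional}
Let $\widehat U=\prod_{\beta\in Q_+}U_\beta$. It is an algebra, since each $\beta$ has finitely many decompositions as a sum of two elements of $Q_+$. Extend $\varphi$ to $\widehat U$ by $\varphi(x)=\varphi(x_{\beta_0})$. If $u\in I^\flat_\Lambda$ has charge $\beta$, then $(xu)_{\beta_0}=x_{\beta_0-\beta}\,u\in I^\flat_\Lambda$; as $I^\flat_\Lambda$ is graded,
\begin{equation}\label{eq:phikills}
\varphi(xu)=0\qquad(x\in\widehat U,\ u\in I^\flat_\Lambda).
\end{equation}
All charges occurring in $\bar{\mathfrak n}$ are nonzero, so for $y\in\mathfrak n_{\lambda,K}$ the series $\sum_jy^j/j!$ has finitely many terms in each charge. By the Campbell--Hausdorff formula this maps $N_{\lambda,K}$ homomorphically into the units of $\widehat U$, and we regard its elements as elements of $\widehat U$. For $b=\exp y$ with $y\in\mathfrak n_{+,K}$ we have $b-1=\bigl(\sum_{j\ge1}y^{j-1}/j!\bigr)y$ with $y\in\bar{\mathfrak n}_+\subset I^\flat_\Lambda$, so \eqref{eq:phikills} gives $\varphi(gb)=\varphi(g)$ for $g\in N_{\lambda,K}$.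 Let $F$ be the restriction of $\varphi$ to $N_\lambda$. It is a regular function, since $\varphi(\exp y)$ is a polynomial in $y\in\mathfrak n_\lambda$. For $g\in N_{\lambda,K}$, the factorization $g=g'b$ with $g'\in N_\lambda$, $b\in N_{+,K}\subset P^+$ has $g'=[g]$ by the uniqueness in \eqref{eq:factor}. Therefore
\begin{equation}\label{eq:Fphi}
F([g])=\varphi(g)\qquad(g\in N_{\lambda,K}).
\end{equation}
We verify \eqref{eq:bound} for the two families in Lemma~\ref{lem:Gamma}.

\subsection{The divisors $D_{\delta-\alpha}$}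
Let $\gamma=\delta-\alpha$, $\alpha\in\Delta_+^\flat$, so that $e=e_\gamma=x_\alpha(-1)$ and $d=d_\gamma=\nu_\alpha k-\Lambda(\alpha^\vee)$. By Lemma~\ref{lem:Psi}(i) and (Y4), $P_\gamma\subset N_{\lambda,K}$ for large $K$. For $p\in P_\gamma$, \eqref{eq:Fphi} gives
\[
F\bigl([p\exp(ze)]\bigr)=\varphi(p\exp(ze))=\sum_{j\ge0}\frac{z^j}{j!}\,\varphi(pe^j).
\]
Since $e^{d+1}$ is a generator of $I^\flat_\Lambda$, the terms with $j>d$ vanish by \eqref{eq:phikills}. This is \eqref{eq:bound}.

\subsection{The divisors $D_{M\delta-\alpha_i}$}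
Let $\gamma=M\delta-\alpha_i$, $M=\langle\alpha_i,\lambda\rangle$, so that $e=e_\gamma=x_{\alpha_i}(-M)$ and $d=d_\gamma=\nu_ikM-k_i$. Now $P_\gamma$ is not contained in $N_{\lambda,K}$, and $\varphi(p)$ has no meaning. We move the offending root subgroups next to $\exp(ze)$, where they can be absorbed inside $\hat{\mathfrak s}_i$. By Lemma~\ref{lem:Psi}(ii) and the freedom of order in (Y4), every $p\in P_\gamma$ is $p=p_1p_2$ with $p_1\in N_{\lambda,K}$ for large $K$ and $p_2$ a product of elements of the groups $\mathcal U_{-\alpha_i+m\delta}$, $M<m<2M$.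

The graded subalgebra $\mathfrak p^{(i)}=\mathfrak p\cap\hat{\mathfrak s}_i$ contains $e$ and the $x_{-\alpha_i}(m)$, $m>M$, and by \eqref{eq:p} it is the direct sum of $\mathfrak n^{(i)}_\lambda=\operatorname{span}\{x_{\alpha_i}(-j):1\le j\le M\}$ and $\mathfrak p^{(i)}\cap\mathfrak p^+$. Lemma~\ref{lem:factor} gives, for each $z\in\mathbb C$,
\[
p_2\exp(ze)=\exp(y_z)\,b_z,\qquad y_z\in\mathfrak n^{(i)}_\lambda,\quad b_z\in P^+;
\]
formula \eqref{eq:parabola} is an instance. Right multiplication by $P^+$ does not change $[\,\cdot\,]$, so $[p\exp(ze)]=[p_1\exp(y_z)]$, and $p_1\exp(y_z)\in N_{\lambda,K}$. By \eqref{eq:Fphi},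
\[
F\bigl([p\exp(ze)]\bigr)=\varphi(p_1\exp(y_z))=\sum_{r\ge0}\frac1{r!}\,\varphi(p_1y_z^r),
\]
a finite sum, since $y_z^r$ has charge $r\alpha_i$ and contributes only if $\beta_0-r\alpha_i\in Q_+$.

The functional $u\mapsto\varphi(p_1u)$ on $U(\bar{\mathfrak n}^{(i)})$ vanishes on $I^{(i)}\subset I^\flat_\Lambda$ by \eqref{eq:phikills}. By Lemma~\ref{lem:rankone}, $I^{(i)}$ is the kernel of $u\mapsto uv_\Lambda$, so there is a linear functional $\zeta$ on $U(\bar{\mathfrak n}^{(i)})v_\Lambda$ with $\varphi(p_1u)=\zeta(uv_\Lambda)$. It depends on $p_1$ but not on $z$. Extend $\zeta$ to a linear functional on $L(\Lambda)$ in any way. This is the step that lets $p_2$ act: it acts on $L(\Lambda)$. The series $\exp(y_z)v_\Lambda=\sum_ry_z^rv_\Lambda/r!$ is finite, $b_zv_\Lambda=v_\Lambda$ by (Y2), and $e^{d+1}v_\Lambda=0$ by Lemma~\ref{lem:string}. Hence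
\[
F\bigl([p\exp(ze)]\bigr)=\zeta\bigl(\exp(y_z)v_\Lambda\bigr)=\zeta\bigl(p_2\exp(ze)v_\Lambda\bigr)=\sum_{j=0}^d\frac{z^j}{j!}\,\zeta(p_2e^jv_\Lambda),
\]
and \eqref{eq:bound} holds. The sums $R^i_{-1,s}$ and the known case $n=1$ enter the inclusion $\operatorname{Ker}f_\Lambda\subset I^\flat_\Lambda$ only here.

\subsection{Conclusion}
By Proposition~\ref{prop:criterion} there is $\xi\in V^*$ with $\varphi(g)=\xi(gv_\Lambda)$ for all $g\in N_\lambda$. Take $g=\exp(\tau_1y_1)\cdots\exp(\tau_ry_r)$ with $y_j\in\mathfrak n_\lambda$ and $r\ge0$. Both sides are polynomials in $\tau_1,\dots,\tau_r$, and the coefficients of $\tau_1\cdots\tau_r$ give $\varphi(y_1\cdots y_r)=\xi(y_1\cdots y_rv_\Lambda)$. So $\varphi(u)=\xi(uv_\Lambda)$ for all $u\in U(\mathfrak n_\lambda)$. By the PBW theorem for $\mathfrak n_\lambda\oplus\bar{\mathfrak n}_+$, we can write $a=a'+a''$ with $a'\in U(\mathfrak n_\lambda)$ and $a''\in U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. Both $\varphi$ and $f_\Lambda$ vanish on $a''$, so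
\[
\varphi(a)=\varphi(a')=\xi(a'v_\Lambda)=\xi(av_\Lambda)=0 .
\]
This proves Theorem~\ref{thm:general}. For $\mathfrak g=\mathfrak{sl}(n+1)$, Lemma~\ref{lem:inclusion} gives $I^\flat_\Lambda\subset I_\Lambda\subset\operatorname{Ker}f_\Lambda=I^\flat_\Lambda$, so $\operatorname{Ker}f_\Lambda=I_\Lambda$, and (K1) yields \eqref{eq:conj}. This proves Theorem~\ref{thm:main}. \qed

\section{Irredundant generators}\label{sec:min}

In this section $\mathfrak g=\mathfrak{sl}(n+1)$ and $\kappa_\alpha=k+1-\langle\alpha,\Lambda\rangle$. By the PBW theorem, $U(\bar{\mathfrak n})=U(\bar{\mathfrak n}_-)\oplus U(\bar{\mathfrak n})\bar{\mathfrak n}_+$. New relations are produced from old ones by the operators $x_{\alpha_l}(0)$, as follows. Let $\alpha=\alpha_i+\dots+\alpha_j$ with $i<j$, let $l\in\{i,j\}$, and put $\beta=\alpha-\alpha_l\in\Delta_+$ and $x=x_{\alpha_l}(0)$. Then $[x,x_\beta(m)]=c_0x_\alpha(m)$ with $c_0\ne0$ independent of $m$, and $[x,x_\alpha(m)]=0$ because $\alpha+\alpha_l$ is not a root. We have $x^qu=\sum_{r=0}^q\binom qr\bigl((\operatorname{ad}x)^ru\bigr)x^{q-r}$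 and $x\in\bar{\mathfrak n}_+$. When the derivation $\operatorname{ad}x$ is applied $q$ times to a product of $q$ factors $x_\beta(m_r)$, the only nonzero terms are those in which it acts once on each factor. Hence
\begin{equation}\label{eq:raise}
x^q\,x_\beta(m_1)\cdots x_\beta(m_q)\in q!\,c_0^q\,x_\alpha(m_1)\cdots x_\alpha(m_q)+U(\bar{\mathfrak n})\bar{\mathfrak n}_+ .
\end{equation}

\begin{remark}\label{rem:Ralpha}
Define $R^\alpha_{-1,s}$ by the formula for $R^i_{-1,s}$ with $\alpha\in\Delta_+$ in place of $\alpha_i$. Summing \eqref{eq:raise} with $q=k+1$ shows, by induction on the height, that $R^\alpha_{-1,s}\in I_\Lambda$ for all $\alpha\in\Delta_+$.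
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:min}]
Let $I'$ be the left ideal generated by $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, (a) and (b). Then $I'\subset I_\Lambda$.

\emph{The sums $R^i_{-1,s}$ lie in $I'$.} The sums missing from (b) have $k_i>0$ and $k+1\le s\le k+1+k_i$. A monomial of $R^i_{-1,s}$ with exactly $q$ factors $x_{\alpha_i}(-1)$ has $s\ge q+2(k+1-q)$, so $q\ge2(k+1)-s\ge k+1-k_i$. The factors commute, so the monomial is a left multiple of $x_{\alpha_i}(-1)^{k+1-k_i}$, which is in (a).

\emph{The powers $x_\alpha(-1)^{\kappa_\alpha}$ lie in $I'$.} Use induction on the height of $\alpha=\alpha_i+\dots+\alpha_j$. If $k_ik_j>0$, the power is in (a). If $i=j$ and $k_i=0$, it is $x_{\alpha_i}(-1)^{k+1}=R^i_{-1,k+1}$. Otherwise $i<j$ and $k_l=0$ for some $l\in\{i,j\}$. Then $\beta=\alpha-\alpha_l$ has $\kappa_\beta=\kappa_\alpha$, the induction hypothesis gives $x_\beta(-1)^{\kappa_\alpha}\in I'$, and \eqref{eq:raise} with $q=\kappa_\alpha$ and all $m_r=-1$ gives $x_\alpha(-1)^{\kappa_\alpha}\in I'$. Thus $I'=I_\Lambda$.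 (If $k_l>0$, then $\kappa_\beta>\kappa_\alpha$ and \eqref{eq:raise} yields too high a power; this is why the elements (a) are needed.)

For irredundancy, note that a homogeneous generator of charge $\mu'$ contributes to the charge $\mu$ component of a left ideal only if $\mu-\mu'\in Q_+$.

\emph{No element of \textup{(a)} can be omitted.} Let $\alpha=\alpha_i+\dots+\alpha_j$ with $k_ik_j>0$. Then $1\le\kappa_\alpha\le k$, and all coordinates of the charge $\kappa_\alpha\alpha$ are $0$ or $\kappa_\alpha$. A generator in (b) has charge $(k+1)\alpha_l$ and does not contribute. A generator in (a) with root $\beta\ne\alpha$ has charge $\kappa_\beta\beta$ and could contribute only if the support of $\beta$ is a proper subinterval of $[i,j]$ and $\kappa_\beta\le\kappa_\alpha$. A proper subinterval misses $i$ or $j$, so $\langle\beta,\Lambda\rangle<\langle\alpha,\Lambda\rangle$ and $\kappa_\beta>\kappa_\alpha$. So in charge $\kappa_\alpha\alpha$ the ideal generated by the other elements coincides with $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$, which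 does not contain the nonzero element $x_\alpha(-1)^{\kappa_\alpha}$ of $U(\bar{\mathfrak n}_-)$.

\emph{No element of \textup{(b)} can be omitted.} Consider the component of charge $(k+1)\alpha_i$ and weight $s$. Only generators whose charge is a multiple of $\alpha_i$ contribute. The sums $R^i_{-1,s'}$ have charge $(k+1)\alpha_i$, so their coefficients lie in $U_0=\mathbb C$, and for $s'\ne s$ they have the wrong weight. What remains, apart from $R^i_{-1,s}$, is $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ and, if $k_i>0$, the multiples of $x_{\alpha_i}(-1)^{k+1-k_i}$. A sum of positive roots is a multiple of $\alpha_i$ only if every summand is $\alpha_i$. So $\bigoplus_rU_{r\alpha_i}$ is the polynomial ring in the $x_{\alpha_i}(m)$, $m\in\mathbb Z$, and its quotient by the intersection with $U(\bar{\mathfrak n})\bar{\mathfrak n}_+$ is the ring $S=\mathbb C[x_{\alpha_i}(-1),x_{\alpha_i}(-2),\dots]$. In $S$ the element $R^i_{-1,s}$ is a combination, with positive coefficients, of all monomials of degree $k+1$ and weight $s$. If $k_i=0$, it is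 nonzero since $s\ge k+1$. If $k_i>0$ and $s\ge k+2+k_i$, it contains a monomial with exactly $k-k_i$ factors $x_{\alpha_i}(-1)$: the other $k_i+1$ modes can be chosen at most $-2$, since their absolute values have to add up to $s-(k-k_i)\ge2(k_i+1)$. Hence it is not in the monomial ideal of $S$ generated by $x_{\alpha_i}(-1)^{k+1-k_i}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KumarBook}
S. Kumar, \emph{Kac--Moody groups, their flag varieties and representation theory}.

\bibitem{Kumar87}
S. Kumar, Invent. Math. \textbf{89} (1987).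

\bibitem{Mathieu}
O. Mathieu, Ast\'erisque \textbf{159--160} (1988).

\bibitem{Sadowski}
C. Sadowski, \emph{Principal subspaces of higher-level standard $\widehat{\mathfrak{sl}(n)}$-modules}, arXiv:1406.0095 (2014).

\end{thebibliography}
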